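\title{Universal sequences for full transformation monoids depend on the cardinality}

\begin{abstract}
A sequence of words $w_1,w_2,\ldots$ is universal for a semigroup $S$ if the equations $w_n=s_n$ can be solved simultaneously in $S$ for every choice of $s_1,s_2,\ldots\in S$. Hyde, Jonu\v{s}as, Mitchell and P\'eresse asked whether the monoids $X^X$ of all self-maps of infinite sets $X$ all have the same universal sequences. We show that they do not: an explicit sequence of words in two letters is universal for $X^X$ exactly when the infinite set $X$ is uncountable. The sequence encodes a member of a family of systems $\mathcal W_J$, one for each nonempty index set $J$, such that $\mathcal W_J$ is universal for $X^X$ if and only if $|J|<|X|$.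
\end{abstract}

\section{Universal sequences and the question}\label{sec:intro}

Let $A$ be a set, called the alphabet, and let $A^+$ be the free semigroup on $A$: the nonempty finite words in the letters of $A$, multiplied by concatenation. A sequence $w_1,w_2,\ldots\in A^+$ is \emph{universal} for a semigroup $S$ if for every sequence $s_1,s_2,\ldots\in S$ there is a homomorphism $\phi\colon A^+\to S$ with $(w_n)\phi=s_n$ for all $n$. Every function $A\to S$ extends to exactly one homomorphism $A^+\to S$. So the letters may be read as unknowns, and universality says that the system $w_n=s_n$ $(n\geq 1)$ has a solution in $S$ whatever the right-hand sides are. If $A=\{a,b\}$, a universal sequence places any countably many elements of $S$ in a two-generated subsemigroup, by words that are fixed before the elements are given. The same definition applies to a family $(w_i)_{i\in I}$ of words with an arbitrary index set $I$. A subfamily of a universal family is universal, since the omitted right-hand sides may be chosen arbitrarily.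

For a set $X$ let $X^X$ be the full transformation monoid, consisting of all maps from $X$ to $X$. We write maps on the right and compose from left to right, so that $(y)(fg)=((y)f)g$, and we write $1$ for the identity map. A single word in which some letter occurs exactly once is universal for every monoid: give that letter the value $s$ and all other letters the value $1$. The word $a^2$ is not universal for $X^X$ with $X$ infinite, because some maps are not squares (Lemma~\ref{lem:nosquare}). Infinite universal sequences exist. As recalled in \cite{HJMP}, Sierpi\'nski showed that
\[
\bigl(a^2b^3(abab^3)^{n+1}ab^2ab^3\bigr)_{n\in\mathbb N}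
\]
is universal for $X^X$ for every infinite set $X$. The following question is stated as open in \cite{HJMP}.

\medskip
\noindent\textbf{Question.} \emph{Fix an alphabet $A$, and let $X$ and $Y$ be infinite sets. Is the set of universal sequences for $X^X$ equal to the set of universal sequences for $Y^Y$?}
\medskip

If $|X|=|Y|$, the two monoids are isomorphic and the answer is yes, so the question is whether universality depends on the cardinal $|X|$. There are reasons to guess that it does not. The construction in Lemma~\ref{lem:twoletters} below uses nothing about $X$ except two injections with disjoint images, and these exist on every infinite set. The analogous question for groups also points toward stability. Call a sequence $w_1,w_2,\ldots$ in the free group $F$ on $A$ universal for a group $G$ if for all $g_1,g_2,\ldots\in G$ there is a group homomorphism $\phi\colon F\to G$ with $(w_n)\phi=g_n$ for all $n$. By \cite{HJMP}, if $X,Y$ are infinite and $|X|<|Y|$, then every sequence universal for $\operatorname{Sym}(X)$ is universal for $\operatorname{Sym}(Y)$, and the converse holds if moreover $2^{\aleph_0}<|X|$; an analogous statement holds for symmetric inverse monoids, in the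 setting of inverse semigroups. Against this stands one plain difference between countable and uncountable sets: countably many equations can single out, one at a time, every pair of points of a countable set. This difference is enough.

\begin{theorem}\label{thm:main}
Let $A$ contain distinct letters $e,f$, and put $u_n=e^2f^nef$ for $n\geq 1$. The sequence
\[
u_1u_2,\qquad u_1u_3u_2,\qquad u_{2j+4}\,u_{2j+5}\,u_3\,u_{2j+4}\,u_{2j+5}\,u_{2j+4}\quad(j=0,1,2,\ldots)
\]
is universal for $Y^Y$ for every uncountable set $Y$, and it is not universal for $X^X$ if $|X|=\aleph_0$. Hence the sets of universal sequences for $X^X$ and $Y^Y$ differ whenever exactly one of the infinite sets $X,Y$ is countable. If $|A|\leq 1$, both sets are empty for all infinite $X,Y$. So the equality in the Question holds for all infinite $X,Y$ if and only if $|A|\leq 1$.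
\end{theorem}

The words $u_n$ serve only to simulate countably many independent letters with two. The substance is a statement about families over larger alphabets. For a nonempty set $J$ with a chosen element $0\in J$, let $L_J$ be the alphabet of distinct letters $c,d,x$ and $a_j,b_j$ $(j\in J)$, and let $\mathcal W_J$ be the family of words
\[
cd,\qquad cxd,\qquad w_j=a_jb_j\,x\,a_jb_ja_j\quad(j\in J).
\]

\begin{theorem}\label{thm:families}
Let $X$ be an infinite set. Then $\mathcal W_J$ is universal for $X^X$ if and only if $|J|<|X|$.
\end{theorem}

Throughout, $\mathbb N=\{0,1,2,\ldots\}$.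

\begin{corollary}\label{cor:separate}
If $X,Y$ are infinite and $|X|<|Y|$, then for $|J|=|X|$ the family $\mathcal W_J$ is universal for $Y^Y$ but not for $X^X$. If $J$ is finite, then $\mathcal W_J$ is universal for $X^X$ for every infinite $X$. Every finite subfamily of $\mathcal W_{\mathbb N}$ is universal for $\mathbb N^{\mathbb N}$, while $\mathcal W_{\mathbb N}$ is not.
\end{corollary}

\begin{proof}
The first two claims, and the failure of $\mathcal W_{\mathbb N}$, are cases of Theorem~\ref{thm:families}. A finite subfamily of $\mathcal W_{\mathbb N}$ is a subfamily of $\mathcal W_J$ for some finite $J\subseteq\mathbb N$ with $0\in J$, and the letters outside $L_J$ may be given the value $1$.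
\end{proof}

Thus families of arbitrary length separate any two distinct infinite cardinals. For sequences we claim only what Theorem~\ref{thm:main} states. We make no claim about sequences for two uncountable sets of different cardinalities, nor about whether a sequence universal for $X^X$ is universal for $Y^Y$ when $|X|<|Y|$.

The words of $\mathcal W_J$ interact only through the letter $x$. Once $x$ has a value, the equations $w_j=s_j$ decouple into copies of the single equation $abxaba=s$ in the unknowns $a,b$. We study this equation first (Section~\ref{sec:square}), show that its solvability can force $x$ to nearly fix a given pair of points (Section~\ref{sec:obstruction}), and show that it is solvable when $x$ has enough fixed points (Section~\ref{sec:solve}). The words $cd$ and $cxd$ can force $x$ to move $|X|$ points. Whether these demands are compatible is a question about independent sets in a graph whose degrees are at most $|J|$ (Section~\ref{sec:choose}). Section~\ref{sec:twoletters} passes to two letters.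

\section{The equation $abxaba=s$ and squares of maps}\label{sec:square}

We assume the axiom of choice. For $f\in X^X$ the \emph{kernel} $\ker f=\{(y,z): yf=zf\}$ is an equivalence relation; its classes are the \emph{classes of $f$}, and a class is \emph{nontrivial} if it has at least two elements. A \emph{transversal} of $f$ is a set containing exactly one point of each class. We use the same symbol for a letter and for the map assigned to it. Three facts are used throughout.
\begin{itemize}
\item[(F1)] $\ker f\subseteq\ker fg$ and $\operatorname{im}fg\subseteq\operatorname{im}g$. So the first factor of an injective product is injective, and the last factor of a surjective product is surjective.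
\item[(F2)] If $\ker a\subseteq\ker k$, then $ab=k$ for some $b$: put $(ya)b=yk$, which is well defined, and define $b$ arbitrarily off $\operatorname{im}a$.
\item[(F3)] If $\mu,\nu$ are nonzero cardinals, at least one infinite, then $\mu+\nu=\mu\nu=\max(\mu,\nu)$. Hence if $\kappa$ is infinite and $\mu,\nu<\kappa$, then $\mu+\nu<\kappa$ and $\mu\nu<\kappa$.
\end{itemize}

When $x$ is a permutation, the word $abxaba$ hides a square.

\begin{lemma}\label{lem:reduction}
Let $x$ be a permutation of $X$ and let $s\in X^X$. There are $a,b\in X^X$ with $abxaba=s$ if and only if there are $a,h\in X^X$ with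
\begin{equation}\label{eq:red}
\ker a\subseteq\ker h\qquad\text{and}\qquad h^2x^{-1}a=s .
\end{equation}
\end{lemma}

\begin{proof}
If $h=abx$, then $h^2x^{-1}a=abx\cdot abx\cdot x^{-1}a=abxaba$. So a solution $a,b$ gives $a$ and $h=abx$, and $\ker a\subseteq\ker h$ by (F1). Conversely, given $a,h$ as in \eqref{eq:red}, we have $\ker a\subseteq\ker h=\ker hx^{-1}$, so (F2) gives $b$ with $ab=hx^{-1}$. Then $h=abx$, and the same identity gives $abxaba=s$.
\end{proof}

In \eqref{eq:red} we have $\ker a\subseteq\ker h\subseteq\ker s$, and the two extreme positions of $\ker a$ give two different ways to solve the equation. Both are visible on $X=\mathbb N$. Let $\sigma\colon n\mapsto\max(n-1,0)$. It is a surjection whose only nontrivial class is $\{0,1\}$, and $\sigma^2\colon n\mapsto\max(n-2,0)$ is a surjection whose only nontrivial class is $\{0,1,2\}$.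

\begin{example}[$a$ injective]\label{ex:three}
Let $s=\sigma^2$ and let $x$ be any permutation of $\mathbb N$. Then $a=x$ and $h=\sigma$ satisfy \eqref{eq:red}. The class $\{0,1,2\}$ is collapsed in two steps along the chain
\[
\cdots\mapsto 4\mapsto 3\mapsto 2\mapsto 1\mapsto 0\mapsto 0,
\]
whose infinite tail keeps $h$ surjective. No condition on $x$ is needed.
\end{example}

\begin{example}[$\ker a=\ker s$]\label{ex:two}
Let $s=\sigma$ and let $x$ be the transposition $(1\;2)$. The set $T=\mathbb N\setminus\{0\}$ is a transversal of $s$ with $Tx=T$. Let $\pi$ send $0$ to $1$ and fix $T$ pointwise, and put $h=\pi$ and $a=\pi xs$. Then $\ker a=\ker\pi$ because $xs$ is injective on $T$, and $h^2x^{-1}a=\pi x\pi xs=\pi xxs=\pi s=s$ because $\pi x$ takes values in $T$. Explicitly, $a$ sends $0,1\mapsto 1$, $2\mapsto 0$ and $n\mapsto n-1$ for $n\geq 3$, and $b\colon n\mapsto n+1$ satisfies $ab=hx^{-1}$. For instance, the letters of $abxaba$ carry $2$ through $0,1,2,0,1$ to $1=2s$.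
\end{example}

The second method depends on the position of $x$ relative to the classes of $s$. The next section shows that for $s=\sigma$ the first method is unavailable, and that for $x=(0\;2)(1\;3)$ the second fails too.

\section{The obstruction: $\mathcal W_J$ is not universal when $|J|\geq|X|$}\label{sec:obstruction}

Let $X$ be infinite and let $P\subseteq X$ have two elements. A \emph{pinch at $P$} is a surjection $s\in X^X$ whose only nontrivial class is $P$. Pinches at $P$ exist: the partition of $X$ into $P$ and singletons has $|X|$ blocks, and we may follow the quotient map by a bijection from the set of blocks onto $X$. A pinch is the least departure from a permutation among surjections, and it is rigid: the only equivalence relations contained in its kernel are equality and the kernel itself.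

\begin{lemma}\label{lem:nosquare}
A pinch is not the square of any map.
\end{lemma}

\begin{proof}
Suppose that $h^2$ is a pinch at $P=\{p,q\}$. Then $h$ is surjective by (F1), and $h$ is not injective, since $h^2$ is not. As $\ker h\subseteq\ker h^2$, we get $ph=qh$. Choose $p',q'$ with $p'h=p$ and $q'h=q$. Then $p'\neq q'$ and $p'h^2=ph=qh=q'h^2$, so $\{p',q'\}=P$. But $h$ is constant on $P$, so $p=p'h=q'h=q$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:pair}
Let $x$ be a permutation of $X$ and let $s$ be a pinch at $P$. If $abxaba=s$ has a solution, then $P\cap Px\neq\emptyset$.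
\end{proposition}

\begin{proof}
Take $a,h$ as in \eqref{eq:red}. Since $s$ is surjective, so is its last factor $a$. If $a$ were injective, it would be a permutation, and $h^2=sa^{-1}x$ would be a pinch at $P$, contrary to Lemma~\ref{lem:nosquare}. So $a$ is not injective, and $\ker a\subseteq\ker h\subseteq\ker s$ forces $\ker a=\ker h=\ker s$. Let $Y=\operatorname{im}h$. We bound $Y$ from above and from below.

First, $h$ is injective on $Y$. Indeed, if $y=zh$ and $y'=z'h$ satisfy $yh=y'h$, then $zh^2=z'h^2$, so $zs=z's$, so $zh=z'h$ because $\ker s=\ker h$. Since $h$ identifies the two points of $P$, some $m\in P$ lies outside $Y$.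

Second, $X\setminus Px\subseteq Y$. Since $s=h\cdot hx^{-1}a$ is surjective, so is $hx^{-1}a$; that is, $(Yx^{-1})a=X$. Let $z\in X\setminus P$. Then $za=yx^{-1}a$ for some $y\in Y$, and the class of $z$ under $a$ is $\{z\}$, so $z=yx^{-1}$ and $zx\in Y$. As $x$ is a permutation, $X\setminus Px=(X\setminus P)x\subseteq Y$.

The point $m$ is not in $Y$, so $m\in P\cap Px$.
\end{proof}

One pinch constrains $x$ at one pair. With $|X|$ indices available we can pinch at every pair, and it remains to make $x$ a permutation and to make it move many points.

\begin{proof}[Proof of Theorem~\ref{thm:families}, case $|J|\geq|X|$]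
Here $J$ is infinite, so $|J\setminus\{0\}|=|J|\geq|X|$, and $X$ has $|X|$ two-element subsets by (F3). Choose a surjection $j\mapsto P_j$ from $J\setminus\{0\}$ onto the set of two-element subsets of $X$, and for $j\neq 0$ let $\tau_j$ be a pinch at $P_j$. Let $t\in X^X$ have no fixed point; for example, fix $y_0\neq y_1$, send $y_0$ to $y_1$ and all other points to $y_0$. Suppose that the system
\[
cd=1,\qquad cxd=t,\qquad w_0=1,\qquad w_j=\tau_j\quad(j\neq 0)
\]
has a solution.

\emph{The map $x$ is a permutation.} In $a_0b_0xa_0b_0a_0=1$ the map $a_0$ is both the first and the last factor, so it is a permutation by (F1). Then $b_0xa_0b_0=a_0^{-2}$, so $b_0$ is a permutation for the same reason, and $x=b_0^{-1}a_0^{-2}b_0^{-1}a_0^{-1}$.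

\emph{The map $x$ moves every point of the set $Xc$, and $|Xc|=|X|$.} Since $cd=1$, the map $c$ is injective. For $z\in X$ we have $(zcx)d=zt\neq z=(zc)d$, so $zcx\neq zc$.

\emph{Contradiction.} Choose $p\in Xc$ and then $p'\in Xc\setminus\{p,px,px^{-1}\}$, and let $P=\{p,p'\}$. Then $px\neq p$ and $p'x\neq p'$ because $x$ moves both points, while $px\neq p'$ and $p'x\neq p$ by the choice of $p'$. So $P\cap Px=\emptyset$. But $P=P_j$ for some $j\neq0$, and $a_j,b_j$ solve $abxaba=\tau_j$, contrary to Proposition~\ref{prop:pair}.
\end{proof}

\section{Solving $abxaba=s$ for an involution $x$}\label{sec:solve}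

For the converse we need a condition on $x$ that makes $abxaba=s$ solvable and that one map $x$ can satisfy for many $s$ at once. Let $\Sigma(s)$ be the set of points whose class under $s$ is a singleton.

The computation in Example~\ref{ex:two} works whenever $x^2=1$ and $s$ has an $x$-invariant transversal, but this condition is too strong. Let $X=\{0,1\}^{\mathbb N}$, and for $j\in\mathbb N$ let $s_j$ be a map whose only nontrivial class is the set of sequences with $j$th digit $1$. A transversal of $s_j$ has the form $T_j=\Sigma(s_j)\cup\{r_j\}$. If a permutation $x$ satisfies $T_jx=T_j$, then $p$ and $px$ have the same $j$th digit whenever $p\notin\{r_j,r_jx^{-1}\}$. If this holds for all $j$, then $x$ fixes all but countably many points, whereas $cd=1$, $cxd=t$ force $x$ to move $2^{\aleph_0}$ points. So the two methods of Section~\ref{sec:square} must be combined.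

\begin{proposition}\label{prop:solve}
Let $s,x\in X^X$ with $x^2=1$. Suppose that
\begin{itemize}
\item[(a)] every nontrivial class of $s$ contains a fixed point of $x$;
\item[(b)] if $\Sigma(s)$ is finite, then $x$ fixes $\Sigma(s)$ pointwise.
\end{itemize}
Then there are $a,b\in X^X$ with $abxaba=s$.
\end{proposition}

The plan is to replace the invariant transversal by an $x$-invariant set $Z$ that meets every class of $s$, possibly many times. The map $a$ retracts $X$ onto $Z$ and is injective on $Z$; the collapsing that remains inside $Z$ is done by the square of a surjection $h_0\colon Z\to Z$. The set $Z$ must contain $\Sigma(s)$, hence also every point that $x$ sends into $\Sigma(s)$, and this dictates most of $Z\cap K$ for each nontrivial class $K$. Lemma~\ref{lem:nosquare} warns that $|Z\cap K|=2$ can be fatal, while chains as in Example~\ref{ex:three}, glued at their end points, collapse sets of odd or infinite size. A fixed point of $x$ in $K$ can be added to $Z$ or left out without harming invariance, and so it repairs the parity.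

\begin{proof}
Write $\Sigma=\Sigma(s)$, and let $K$ range over the nontrivial classes of $s$.

\emph{Step 1: the set $Z$.} Let $I_K=\{q\in K: qx\in\Sigma\}$. Since $K\cap\Sigma=\emptyset$, every point of $I_K$ is moved by $x$. If $|I_K|$ is finite and odd, choose $r_K\in I_K$. Otherwise let $r_K$ be a fixed point of $x$ in $K$, which exists by (a); then $r_K\notin I_K$. Put $Z_K=\{r_K\}\cup I_K$. In the first case $Z_K=I_K$, and in the second $|Z_K|=|I_K|+1$ with $|I_K|$ even or infinite. So $|Z_K|$ is always odd or infinite. Let
\[
Z=\Sigma\cup\bigcup_K Z_K .
\]
We check that $Zx\subseteq Z$. If $p\in\Sigma$, then either $px\in\Sigma$, or $px$ lies in some $K$ and $(px)x=p\in\Sigma$, so that $px\in I_K$. If $q\in I_K$, then $qx\in\Sigma$. Each $r_K$ is fixed by $x$ or lies in $I_K$. Since $x^2=1$, the map $x$ restricts to a permutation of $Z$. The classes of $s|_Z$ are the singletons $\{p\}$ with $p\in\Sigma$ and the sets $Z_K$, and $Zs=\operatorname{im}s$ because $Z$ meets every class of $s$.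

\emph{Step 2: a surjection $h_0\colon Z\to Z$ with $\ker h_0^2=\ker(s|_Z)$.} The set $Z_K\setminus\{r_K\}$ has even or infinite cardinality, so it is a disjoint union $U_K\cup V_K$ with a bijection $q\mapsto q^*$ from $U_K$ onto $V_K$. Let $U=\bigcup_K U_K$. Each $q\in U$ needs an infinite tail in $\Sigma$. Suppose $U\neq\emptyset$. We have $U\subseteq\bigcup_K I_K$, so $q\mapsto qx$ is an injection from $U$ into $\Sigma$, and for $q\in U$ the point $qx\in\Sigma$ is moved by $x$ to $q\notin\Sigma$. By (b), $\Sigma$ is infinite. Hence $\aleph_0|U|\leq\aleph_0|\Sigma|=|\Sigma|$ by (F3), and we can choose pairwise distinct points $\omega_{q,n}\in\Sigma$ for $q\in U$, $n\geq 1$. Define $h_0$ along the chains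
\[
\cdots\mapsto\omega_{q,3}\mapsto\omega_{q,2}\mapsto\omega_{q,1}\mapsto q\mapsto q^*\mapsto r_K\mapsto r_K\qquad(q\in U_K),
\]
and let $h_0$ fix every point of $Z$ that lies on no chain; such a point is either in $\Sigma$ or equal to an $r_K$ with $Z_K=\{r_K\}$. (If $U=\emptyset$, then $h_0$ is the identity and $Z$ is an invariant transversal.) Every point on a chain has a predecessor, so $h_0$ is surjective. The preimage of $r_K$ under $h_0$ is $\{r_K\}\cup V_K$, and every other point has exactly one preimage. Taking preimages twice, the fibers of $h_0^2$ are
\[
\begin{array}{c|ccccc}
\text{point} & r_K & q^* & q & \omega_{q,n} & \text{other } p\in\Sigma\\ \hline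
\text{fiber} & \{r_K\}\cup V_K\cup U_K & \{\omega_{q,1}\} & \{\omega_{q,2}\} & \{\omega_{q,n+2}\} & \{p\}
\end{array}
\]
where $q\in U$. These are the sets $Z_K$ and the singletons in $\Sigma$, so $\ker h_0^2=\ker(s|_Z)$.

\emph{Step 3: the maps $a$ and $h$.} The map $h_0^2x$ is a surjection from $Z$ onto $Z$ with the same kernel as $s|_Z$. Hence the rule
\[
(zh_0^2x)\,a_0=zs\qquad(z\in Z)
\]
defines a map $a_0$ on all of $Z$, and $a_0$ is injective: if $zs=z's$, then $zh_0^2x=z'h_0^2x$. This is where the surjectivity of $h_0$ is used; without it $a_0$ would have to be extended injectively to the rest of $Z$, and there is no room for that when $s$ is onto. Let $\pi\colon X\to Z$ fix $Z$ pointwise and send $K\setminus Z_K$ to $r_K$; then $\pi s=s$. Put $a=\pi a_0$ and $h=\pi h_0$. Then $\ker a=\ker\pi\subseteq\ker h$. Since $h_0$ and $x$ map $Z$ into $Z$, where $\pi$ is the identity,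
\[
h^2x^{-1}a=\pi h_0\,\pi h_0\,x\,\pi a_0=\pi\,h_0^2x\,a_0=\pi s=s .
\]
Lemma~\ref{lem:reduction} finishes the proof.
\end{proof}

\begin{remark}
Hypothesis (a) is used only to choose $r_K$. It cannot be dropped: for $s=\sigma$ and $x=(0\;2)(1\;3)$ on $\mathbb N$, hypothesis (b) holds because $\Sigma(s)$ is infinite, and there is no solution by Proposition~\ref{prop:pair}. Hypothesis (b) is used only to find room for the tails $\omega_{q,n}$. Both hypotheses hold for $x=1$, so the family $(w_j)_{j\in J}$ alone is universal for $X^X$ for every $J$; the words $cd$ and $cxd$ are what rule out this choice.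
\end{remark}

\section{Choosing $x$: $\mathcal W_J$ is universal when $|J|<|X|$}\label{sec:choose}

Both hypotheses of Proposition~\ref{prop:solve} concern only the set $M$ of points moved by $x$: it must contain no nontrivial class of $s$, and it must avoid $\Sigma(s)$ if that set is finite. We need one such set for all $s_j$, and it must be large.

\begin{lemma}\label{lem:support}
Let $X$ be infinite, let $|J|<|X|$, and let $s_j\in X^X$ for $j\in J$. There is a set $M\subseteq X$ with $|M|=|X|$ that contains no nontrivial class of any $s_j$ and is disjoint from $\Sigma(s_j)$ for every $j$ such that $\Sigma(s_j)$ is finite.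
\end{lemma}

\begin{proof}
Let $\kappa=|X|$, and let $N$ be the union of those sets $\Sigma(s_j)$ that are finite. Then $N$ is finite if $J$ is finite, and $|N|\leq|J|$ if $J$ is infinite; in both cases $|N|<\kappa$.

For each $j$ and each nontrivial class $K$ of $s_j$ choose a two-element subset of $K$, and let $\Gamma$ be the graph on $X$ whose edges are the chosen subsets. A point lies in exactly one class of $s_j$, so it lies in at most one edge chosen for $j$. Thus every point has at most $|J|$ neighbors. Call a set \emph{independent} if it contains no edge; an independent set contains no nontrivial class of any $s_j$. The union of a chain of independent sets is independent, so by Zorn's lemma there is a maximal independent subset $M$ of $X\setminus N$. By maximality every point of $X\setminus(N\cup M)$ has a neighbor in $M$. Therefore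
\[
\kappa\leq|N|+|M|+|M|\,|J| .
\]
If $|M|<\kappa$, the right side is less than $\kappa$ by (F3), because $|N|,|J|<\kappa$. So $|M|=\kappa$.
\end{proof}

This lemma is the only place where $|J|<|X|$ is used. For the pinches $\tau_j$ of Section~\ref{sec:obstruction} the graph $\Gamma$ is complete, and independent sets have at most one point.

\begin{proof}[Proof of Theorem~\ref{thm:families}, case $|J|<|X|$]
Let $g,g'$ and $s_j$ $(j\in J)$ be arbitrary elements of $X^X$. We solve $cd=g$, $cxd=g'$ and $w_j=s_j$ for all $j$. Take $M$ as in Lemma~\ref{lem:support}, and write it as a disjoint union $G\cup G'$ with $|G|=|G'|=|X|$. Fix a bijection $G\to G'$, and let $x$ act as this bijection on $G$, as its inverse on $G'$, and as the identity on $X\setminus M$. Then $x^2=1$. Every nontrivial class of $s_j$ has a point outside $M$, which $x$ fixes, and if $\Sigma(s_j)$ is finite it lies outside $M$. So Proposition~\ref{prop:solve} gives $a_j,b_j$ with $a_jb_jxa_jb_ja_j=s_j$ for each $j$.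

Let $c\colon X\to G$ be a bijection. Then $cx$ is a bijection from $X$ onto $G'$, which is disjoint from $G$. So we may define $d$ by $(yc)d=yg$ and $(ycx)d=yg'$ for $y\in X$, and arbitrarily on $X\setminus M$. Then $cd=g$ and $cxd=g'$.
\end{proof}

Since cardinals are linearly ordered, the two cases together prove Theorem~\ref{thm:families}.

\section{Reduction to two letters}\label{sec:twoletters}

The alphabet $L_{\mathbb N}$ is countably infinite, while $A$ may have only two letters. A universal sequence over two letters removes the gap: its terms can take arbitrary prescribed values simultaneously, so they behave like independent letters. We use a short sequence with a short proof. The map $e$ and the default action of $f$ are injections with disjoint images, so the prefix $e^2f^ne$ records both the starting point and the number $n$, and the last $f$ reads off the record.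

\begin{lemma}\label{lem:twoletters}
For every infinite set $X$, the sequence $u_n=e^2f^nef$ $(n\geq1)$ is universal for $X^X$.
\end{lemma}

\begin{proof}
Let $s_1,s_2,\ldots\in X^X$. Since $|X|+|X|=|X|$, there are injections $\alpha,\beta\colon X\to X$ with disjoint images. Call $z$ \emph{special} if $z=y\alpha\alpha\beta^n\alpha$ for some $y\in X$ and $n\geq1$. A special point determines $y$ and $n$. Indeed, if $y\alpha\alpha\beta^n\alpha=y'\alpha\alpha\beta^m\alpha$ with $n\leq m$, then canceling $\alpha$ and $\beta^n$ gives $y\alpha\alpha=y'\alpha\alpha\beta^{m-n}$; if $m>n$ this point lies in $\operatorname{im}\alpha\cap\operatorname{im}\beta=\emptyset$, so $m=n$ and $y=y'$. Put $e=\alpha$, and define $zf=ys_n$ if $z=y\alpha\alpha\beta^n\alpha$ is special and $zf=z\beta$ otherwise.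

Let $y\in X$. The point $y\alpha\alpha$ is not special, since $y\alpha\alpha=y'\alpha\alpha\beta^m\alpha$ with $m\geq1$ would put $y\alpha=y'\alpha\alpha\beta^m$ in $\operatorname{im}\alpha\cap\operatorname{im}\beta$. For $k\geq1$ the point $y\alpha\alpha\beta^k$ lies in $\operatorname{im}\beta$, while special points lie in $\operatorname{im}\alpha$, so it is not special either. By induction on $n$, $ye^2f^n=y\alpha\alpha\beta^n$, and so $ye^2f^nef=(y\alpha\alpha\beta^n\alpha)f=ys_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $e,f\in A$ be distinct, and let $\rho\colon L_{\mathbb N}^+\to A^+$ be the homomorphism with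
\[
c\mapsto u_1,\qquad d\mapsto u_2,\qquad x\mapsto u_3,\qquad a_j\mapsto u_{2j+4},\qquad b_j\mapsto u_{2j+5}.
\]
The sequence in the theorem is $\mathcal W_{\mathbb N}\rho$, the image of $\mathcal W_{\mathbb N}$ term by term. We claim that, for infinite $X$, it is universal for $X^X$ if and only if $\mathcal W_{\mathbb N}$ is. Fix right-hand sides. If $\phi\colon A^+\to X^X$ solves the system for $\mathcal W_{\mathbb N}\rho$, then $\rho\phi$ solves the system for $\mathcal W_{\mathbb N}$. Conversely, let $\psi\colon L_{\mathbb N}^+\to X^X$ solve the system for $\mathcal W_{\mathbb N}$. The map $\ell\mapsto\ell\rho$ is a bijection from $L_{\mathbb N}$ onto $\{u_n:n\geq1\}$. By Lemma~\ref{lem:twoletters} there is a homomorphism $\phi\colon A^+\to X^X$, sending the letters other than $e,f$ to $1$, with $(\ell\rho)\phi=\ell\psi$ for every letter $\ell\in L_{\mathbb N}$. The homomorphisms $\rho\phi$ and $\psi$ agree on letters, so they are equal, and $\phi$ solves the system for $\mathcal W_{\mathbb N}\rho$. This proves the claim. By Theorem~\ref{thm:families} with $J=\mathbb N$, the family $\mathcal W_{\mathbb N}$ is universal for $X^X$ exactly when $|X|>\aleph_0$. This gives the first two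 assertions.

If $|A|=1$, any two words commute, and so do their images under a homomorphism. Two distinct constant maps $s_1,s_2$ do not commute, since $s_1s_2=s_2$ and $s_2s_1=s_1$. So $w_1=s_1$, $w_2=s_2$ has no solution, and no sequence is universal for $X^X$. If $A=\emptyset$, then $A^+$ is empty and there are no sequences at all. Thus for $|A|\leq1$ both sets in the Question are empty, and for $|A|\geq2$ they differ when $X$ is countably infinite and $Y$ is uncountable.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HJMP}
James Hyde, Julius Jonu\v{s}as, James D. Mitchell, Yann H. P\'eresse,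
\emph{Sets of universal sequences for the symmetric group and analogous semigroups},
arXiv:1803.01377 (2018).

\end{thebibliography}
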